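# Survival of blockades in three-velocity ballistic annihilation

## Blockades survive exactly when $p>F(p,\lambda)$

**Theorem A.** Let $\mu$ be a probability measure on $(0,\infty)$ with finite mean, possibly with atoms, and let $p,\lambda\in(0,1)$. Place particles at $\cdots<x_{-1}<x_0=0<x_1<\cdots$ with i.i.d. spacings of law $\mu$. Independently, let each particle be a blockade (velocity $0$) with probability $p$, a right particle (velocity $+1$) with probability $\lambda(1-p)$, or a left particle (velocity $-1$) with probability $(1-\lambda)(1-p)$. All particles start at time $0$ and annihilate mutually upon colliding. Let $\theta(p,\lambda)$ be the probability that the particle at the origin is never annihilated, given that it is a blockade. Then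
$$\theta(p,\lambda)>0\quad\Longleftrightarrow\quad p>F(p,\lambda),$$
where
$$F(p,\lambda)=\max\left\{\frac{\lambda(2+\hat\alpha)-\vec\alpha}{\lambda(2+\hat\alpha)+1+\overleftarrow{\alpha}-\vec\alpha},\ \frac{(1-\lambda)(2+\hat\alpha)-\overleftarrow{\alpha}}{(1-\lambda)(2+\hat\alpha)+1+\vec\alpha-\overleftarrow{\alpha}}\right\}$$
and
$$\vec\alpha=\mathbb P(\vec\tau\le\overleftarrow{\tau}\mid\vec\tau,\overleftarrow{\tau}<\infty),\quad \overleftarrow{\alpha}=\mathbb P(\vec\tau\ge\overleftarrow{\tau}\mid\vec\tau,\overleftarrow{\tau}<\infty),\quad \hat\alpha=\mathbb P(\vec\tau=\overleftarrow{\tau}\mid\vec\tau,\overleftarrow{\tau}<\infty).$$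
Here $\vec\tau\in(0,\infty]$ is the first nonzero time at which $0$ is occupied by a right particle in the process that uses only the particles at $x_{-1},x_{-2},\dots$, and $\overleftarrow{\tau}$ is the first nonzero time at which $0$ is occupied by a left particle in the process that uses only the particles at $x_1,x_2,\dots$.

The question comes from Matthew Junge and Hanbaek Lyu, "The phase structure of asymmetric ballistic annihilation", arXiv:1811.08378 (2018). The implication $p\le F\Rightarrow\theta=0$ was the known half, and $p>F\Rightarrow\theta>0$ was the conjecture. The proof below gives both halves and does not use the known one. It never uses that the mean of $\mu$ is finite.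

## The collision rule, the arrival times and the function $F$

In plain words: fire particles along a line, some to the right, some to the left, some standing still. Whatever meets is destroyed. If standing particles are frequent enough, some of them are never hit, and we say that fixation occurs. The theorem locates the threshold.

We write R, B, L for a right particle, a blockade and a left particle. Particles of equal velocity never meet, so a collision involves at most one particle of each velocity. Two-body collisions have type RB, BL or RL. If $\mu$ has atoms, R, B and L may meet at one point at one time, and then all three disappear. For $\mu=\delta_1$, an R at $-1$, a B at $0$ and an L at $1$ do this at time $1$.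

The process is well defined. The spacings are i.i.d. and positive, so almost surely the positions are locally finite and unbounded in both directions. All speeds are at most $1$, so a trajectory that starts outside $[y-t,y+t]$ stays outside the cone $\{(y',s):|y'-y|\le t-s\}$. What happens at the space-time point $(y,t)$ is therefore decided by the finitely many particles that start in $[y-t,y+t]$.

The arrival times concern one side of the origin each. If $\bullet_{-1}$, the particle started at $x_{-1}$, is an R, then $\vec\tau=-x_{-1}$. If the particles at $x_{-3},x_{-2},x_{-1}$ are R, R, B, then the middle one removes the blockade and the one at $x_{-3}$ arrives first, so $\vec\tau=-x_{-3}$. The times $\vec\tau$ and $\overleftarrow{\tau}$ use disjoint sets of spacings and velocities, hence are independent.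

The events $\{\vec\tau\le\overleftarrow{\tau}\}$ and $\{\vec\tau\ge\overleftarrow{\tau}\}$ cover everything and overlap in the tie, so $\vec\alpha+\overleftarrow{\alpha}=1+\hat\alpha$. If $\mu$ is atomless, a tie between finite times has probability $0$ and $\hat\alpha=0$. Moreover
$$\vec\alpha>0,\qquad\overleftarrow{\alpha}>0. \tag{1}$$
Indeed, on $\{\bullet_{-1}\text{ is R},\ \bullet_1\text{ is L}\}$, which has positive probability, $\vec\tau=-x_{-1}$ and $\overleftarrow{\tau}=x_1$. These two spacings are i.i.d. and independent of the velocities, so each of $\vec\tau\le\overleftarrow{\tau}$ and $\vec\tau\ge\overleftarrow{\tau}$ has conditional probability at least $\frac12$ there.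

When $\lambda=\frac12$, symmetry gives $\vec\alpha=\overleftarrow{\alpha}=\frac{1+\hat\alpha}2$, both entries of the maximum agree, and
$$F=\frac{\frac{2+\hat\alpha}2-\frac{1+\hat\alpha}2}{\frac{2+\hat\alpha}2+1}=\frac1{4+\hat\alpha}. \tag{2}$$
So in the symmetric case Theorem A says that $\theta>0$ if and only if $p>1/(4+\hat\alpha)$, which is $p>\frac14$ for atomless $\mu$. For other $\lambda$ the numbers $\vec\alpha,\overleftarrow{\alpha},\hat\alpha$ depend on $p$ and $\lambda$ and are not explicit. The theorem is then a criterion, with $p$ on both sides. It does not assert that $F(\cdot,\lambda)$ has only one fixed point, and nothing below addresses that.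

Reflecting the line keeps the spacing law and exchanges $\lambda\leftrightarrow1-\lambda$, R $\leftrightarrow$ L, $\vec\alpha\leftrightarrow\overleftarrow{\alpha}$. It exchanges the two entries of $F$. We shall say "by reflection" for this symmetry.

## Arrival probabilities, the sum $E$, and a sharper theorem

Put
$$v=\lambda(1-p),\quad u=(1-\lambda)(1-p),\quad u+v=1-p,\qquad a=\mathbb P(\vec\tau<\infty),\quad b=\mathbb P(\overleftarrow{\tau}<\infty).$$
Then $a\ge v>0$ and $b\ge u>0$. By independence of $\vec\tau$ and $\overleftarrow{\tau}$,
$$w:=\mathbb P(\vec\tau\le\overleftarrow{\tau}<\infty)=ab\,\vec\alpha,\qquad w':=\mathbb P(\overleftarrow{\tau}\le\vec\tau<\infty)=ab\,\overleftarrow{\alpha}.$$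
Write $\bullet_i$ for the particle started at $x_i$. For $n\ge1$ let $e_n$ be the probability that, in the process using only $\bullet_1,\dots,\bullet_n$, all particles are annihilated. Put $e_0=1$ and
$$E=\sum_{n\ge0}e_n\in[1,\infty],\qquad\sigma=\frac1E .$$

The first terms can be found by hand. One particle alone survives, so $e_1=0$. Two particles annihilate in the orders RB, BL, RL, so $e_2=pv+pu+uv$. Three particles can all disappear only in one triple collision, in the order R, B, L with equal spacings $\xi_1,\xi_2$, so $e_3=puv\,\mathbb P(\xi_1=\xi_2)$, which is $0$ for atomless $\mu$.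

**Theorem B.** For every $\mu$ as in Theorem A and all $p,\lambda\in(0,1)$:

1. $p\le\sigma\le1$, $\;v=a(\sigma+p\,b\,\vec\alpha)$, $\;u=b(\sigma+p\,a\,\overleftarrow{\alpha})$, $\;\theta=(1-a)(1-b)$.
2. $p>F\iff\theta>0$ (and then $\sigma=p$); $\;p=F\iff(\theta=0,\ \sigma=p)$; $\;p<F\iff\sigma>p$.
3. If $p>F$, then $(a,b)$ is the unique positive solution of $pa(1+b\vec\alpha)=v$, $pb(1+a\overleftarrow{\alpha})=u$, with $\vec\alpha,\overleftarrow{\alpha}$ regarded as given. That is, $a$ is the positive root of $\overleftarrow{\alpha}a^2+(1+\frac up\vec\alpha-\frac vp\overleftarrow{\alpha})a-\frac vp=0$ and $b=\frac{u/p}{1+a\overleftarrow{\alpha}}$. If moreover $\hat\alpha=0$, then $(1+a)(1+b)=1/p$.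
4. For fixed $\mu$: $\theta$ is jointly continuous on $(0,1)^2$, the fixation region $\{p>F\}$ is open, and $a,b,\vec\alpha,\overleftarrow{\alpha},\hat\alpha$ are continuous at every point where $p\ge F$.
5. Let $m=\max(\lambda,1-\lambda)$. Then $\theta>0$ if $p\ge\frac m{1+m}$, and $\theta=0$ if $p\le\max\{\frac m{2+m},\frac{2m-1}{2m},\frac1{4+\hat\alpha}\}$. As $m\to1$ both thresholds tend to $\frac12$.
6. In the full-line process, the probabilities that a given particle is a right particle that survives forever, a left particle that survives forever, or a right particle annihilated in a two-body collision with a left particle, are respectively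
$$r=a(1-b)(\sigma-p),\qquad\ell=b(1-a)(\sigma-p),\qquad s=\sigma ab .$$
So moving particles almost surely never survive when $p\ge F$.
7. If $\lambda=\frac12$, then $\theta>0\iff p>1/(4+\hat\alpha)$; for atomless $\mu$ this is $p>\frac14$.

Theorem A is contained in part 2, and part 7 is Theorem A combined with (2). The number $\sigma$ will do the work.

## Only right particles and blockades

Take $\lambda=1$, which the theorems exclude, so that $v=1-p$ and there are no left particles. Everything can then be computed.

An R is stopped by the first B to its right that is not removed by an R in between, because an R in between is nearer to every such B and gets there earlier. So distances play no role, and annihilation is the matching of parentheses, with R opening and B closing. A block is fully annihilated exactly when its word is balanced.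

The natural way to find $a=\mathbb P(\vec\tau<\infty)$ is to condition on $\bullet_{-1}$. If it is R, it arrives. If it is B, it must first be removed by an R (probability $a$), and then the particles to the left of the remover must send another one (probability $a$, independently). So
$$a=(1-p)+pa^2,\qquad\text{i.e.}\qquad(1-a)\bigl(pa-(1-p)\bigr)=0 .$$
If $p\le\frac12$ the only root in $[0,1]$ is $a=1$. If $p>\frac12$ there are two candidates, $1$ and $(1-p)/p$, and the equation does not choose.

A different count chooses. The first R to reach $0$ is $\bullet_{-n}$ exactly when $\bullet_{-n}$ is R and the $n-1$ particles between it and $0$ form a balanced word. Summing over $n$, $a=vE$. Furthermore the events "the first $n$ letters are balanced and letter $n+1$ is B", $n\ge0$, are disjoint, since $n+1$ is the position of the first unmatched B. Hence $pE\le1$, and $a\le(1-p)/p<1$ when $p>\frac12$. In fact $\sum_kC_kx^k=\frac{1-\sqrt{1-4x}}{2x}$ for the Catalan numbers $C_k$, and $x=p(1-p)$ gives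
$$E=\frac{1-|1-2p|}{2p(1-p)}=\frac1{\max(p,1-p)},\qquad\sigma=\max(p,1-p),\qquad a=\min\Bigl(1,\frac{1-p}p\Bigr).$$

So two things decide the matter here: a formula for $vE$, obtained by putting one R in front of a fully annihilating block, and the bound $pE\le1$. Both need new arguments once left particles are present. The fate of R followed by an annihilating block now depends on distances. The disjointness is also lost: the word BLB starts with B (so $n=0$), but also with the annihilating block BL followed by B (so $n=2$).

## Shielding and separation

From here on all three velocities are present. We write $[i,j]$ for the particles $\bullet_i,\dots,\bullet_j$ and also for the process that uses only them; $[i,i-1]$ is empty. "Survives in $[i,j]$" means never annihilated in the process $[i,j]$. "Alive on $[0,T)$" means not annihilated at any time $<T$; the position of such a particle at a finite time $T$ is understood by continuity. Two particles keep their strict order while both are alive, because trajectories are continuous and particles that meet are annihilated.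

**Fact 1 (shielding).** If $\bullet_j$ is alive on $[0,T)$, $T\le\infty$, then on $[0,T)$ the particles with index $<j$ evolve as in the process of these particles alone. The same holds for the index sets $\le j$, $>j$ and $\ge j$.

*Proof.* No collision before $T$ involves $\bullet_j$. A collision before $T$ between indices $i<j<k$ would, by order, take place at the location of $\bullet_j$ and so would involve $\bullet_j$. Hence every collision before $T$ is among indices $<j$ or among indices $>j$, and each of the listed sets obeys, up to $T$, the collision rule of its own process. $\square$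

**Fact 2 (escape).** In $[i,j]$, a particle that is alive on $[0,s)$ and whose position at time $s$ is $>x_j$ is an R and survives in $[i,j]$. Mirror statement: a particle alive on $[0,s)$ whose position at time $s$ is $<x_i$ is an L and survives.

*Proof.* B's and L's of $[i,j]$ never get to the right of $x_j$. So to the right of $x_j$ there are only R's, and these never meet. $\square$

**Fact 3 (separation).** If no R survives in $I=[i,k]$ and no L survives in $J=[k+1,j]$, then the process on $[i,j]$ is the union of the two separate processes.

*Proof.* Suppose some collision involves an $I$-particle and a $J$-particle. Take a first one, at location $y$. Before it the two processes are separate. The $I$-particle starts on the left, so the pair has type (R,B), (R,L) or (B,L), the first from $I$. For (R,B) we have $y\ge x_{k+1}>x_k$. For (B,L) we have $y\le x_k<x_{k+1}$. For (R,L), either $y>x_k$ or $y<x_{k+1}$, since $x_k<x_{k+1}$. So an R of $I$ reaches a position $>x_k$, or an L of $J$ reaches a position $<x_{k+1}$, alive up to that time in its own process. By Fact 2 it survives there, which contradicts the hypothesis. $\square$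

**Fact 4 (an R does not look back).** If $\bullet_j$ is an R, its collision time and its collision partners in a process are the same as in the restriction to indices $\ge j$. The mirror statement holds for L's.

*Proof.* A particle of index $<j$ starts to the left of $\bullet_j$ and is not faster, so it never meets $\bullet_j$. As long as $\bullet_j$ is alive, indices $\ge j$ evolve as in the restriction (Fact 1). Hence the first collision of $\bullet_j$ is the same in both processes. $\square$

## Blocks with a prescribed set of survivors

**Definition.** We use four classes of blocks.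

- $[i,j]\in\mathcal E$: all particles are annihilated in $[i,j]$. The empty block is in $\mathcal E$.
- $[i,j]\in\mathcal A$ $(j\ge i)$: $\bullet_i$ is an R, survives in $[i,j]$, and is the only surviving R.
- $[i,j]\in\mathcal B$ $(j\ge i)$: the mirror image; $\bullet_j$ is an L, survives, and is the only surviving L.
- $[i,j]\in\mathcal G$: no moving particle survives. The empty block is in $\mathcal G$.

A single R is in $\mathcal A$. No block of length $2$ is in $\mathcal A$: in RR both survive, in RB and RL the R dies. Of length $3$, the blocks RRB and RRL are in $\mathcal A$, since the last two annihilate and the first R flies on. The block RBL is in $\mathcal A$ exactly when the L reaches the blockade strictly before the R does, that is, when $x_3-x_2<x_2-x_1$. A single B is in $\mathcal G$ but in none of the other classes.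

**Lemma 1.** Let $[1,n]\in\mathcal A$. Then $\bullet_1$ never collides in $[1,n]$, the particles $\bullet_2,\dots,\bullet_n$ evolve there as in $[2,n]$, $[2,n]\in\mathcal E$, and for every $y>x_n$ all of $\bullet_2,\dots,\bullet_n$ are annihilated before time $y-x_1$. Conversely, if $\bullet_1$ is an R, never collides in $[1,n]$, and $[2,n]\in\mathcal E$, then $[1,n]\in\mathcal A$.

*Proof.* Let $[1,n]\in\mathcal A$. Since $\bullet_1$ survives, it never collides, and by Fact 1 with $T=\infty$ the others evolve as in $[2,n]$. A B or L surviving in $[2,n]$ would be met by $\bullet_1$. An R surviving in $[2,n]$ would be a second surviving R of $[1,n]$. So $[2,n]\in\mathcal E$. Suppose $\bullet_i$, $i\ge2$, were alive on $[0,y-x_1)$. By order its position at each time $s<y-x_1$ exceeds $x_1+s$, hence exceeds $x_n$ for $s$ close to $y-x_1$. By Fact 2 it would be an R surviving in $[2,n]$, a contradiction.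

Conversely, if $\bullet_1$ is an R that never collides in $[1,n]$, it survives, and by Fact 1 the others evolve as in $[2,n]$, where all are annihilated. $\square$

**Lemma 2.** Let $\bullet_k$ be a blockade, $[k+1,m]\in\mathcal B$, and put $T=x_m-x_k$. Then $[k,m]\in\mathcal E$. In the process $[k,m]$, $\bullet_k$ and $\bullet_m$ annihilate each other at time $T$, and all others are annihilated before $T$. At times $s<T$ all alive particles of $[k,m]$ lie in $[x_k,x_m-s]$.

*Proof.* By the mirror of Lemma 1 with $y=x_k$, in $[k+1,m]$ the particles $\bullet_{k+1},\dots,\bullet_{m-1}$ are annihilated among themselves before $T$ and $\bullet_m$ never collides. In $[k,m]$ the particles other than $\bullet_k$ evolve as in $[k+1,m]$ until $\bullet_k$ collides. The blockade can only collide with an L that reaches $x_k<x_{k+1}$; by Fact 2 that is a surviving L of $[k+1,m]$, namely $\bullet_m$, at time $T$. So $\bullet_k$ is alive on $[0,T)$ and meets exactly $\bullet_m$ at time $T$. The last claim is preservation of order. $\square$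

## First arrivals, and the formula $\theta=(1-a)(1-b)$

Membership of $[i,j]$ in one of the classes depends only on the velocities of $\bullet_i,\dots,\bullet_j$ and on the spacings inside $[x_i,x_j]$. So such events for disjoint index blocks are independent, and their probabilities are shift invariant.

**Lemma 3.** $\{\vec\tau<\infty\}=\bigsqcup_{n\ge1}\{[-n,-1]\in\mathcal A\}$, and $\vec\tau=-x_{-n}$ on the $n$-th event. Symmetrically for $\overleftarrow{\tau}$, the blocks $[1,n]$ and the class $\mathcal B$. Hence
$$\sum_{n\ge1}\mathbb P([1,n]\in\mathcal A)=a,\qquad\sum_{n\ge1}\mathbb P([1,n]\in\mathcal B)=b .$$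

*Proof.* Let $\bullet_{-n}$ be the first R to reach $0$ in the left half-line process, at time $\vec\tau=-x_{-n}$. By Fact 1, $\bullet_{-n},\dots,\bullet_{-1}$ evolve on $[0,\vec\tau)$ as in $[-n,-1]$, so $\bullet_{-n}$ survives in $[-n,-1]$ by Fact 2. Another R surviving there would have reached $0$ earlier, so there is none, and $[-n,-1]\in\mathcal A$.

Conversely, let $[-n,-1]\in\mathcal A$. By Fact 4, $\bullet_{-n}$ never collides in the half-line process, and by Fact 1 the particles $\bullet_{-n},\dots,\bullet_{-1}$ evolve there as in $[-n,-1]$ at all times. An R with index in $(-n,-1]$ reaching $0$ would survive in $[-n,-1]$ by Fact 2, which is excluded. R's of index $<-n$ would arrive later than $\bullet_{-n}$. So $\bullet_{-n}$ is the first arrival. Its index is unique, so the events are disjoint. $\square$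

Given a blockade at $0$, Fact 1 says that the two sides evolve as the one-sided processes until it is hit. So it is hit at time $\min(\vec\tau,\overleftarrow{\tau})$, and
$$\theta=(1-a)(1-b),\qquad\text{so}\qquad\theta=0\iff a=1\text{ or }b=1. \tag{3}$$

**Lemma 4.** Consider the process on $\bullet_1,\bullet_2,\dots$ and let $k\ge2$. Put $t=x_k-x_1$, and let $\tau'$ be the first time an L arrives at $x_k$ in the process on $\bullet_{k+1},\bullet_{k+2},\dots$. Then $\bullet_1$ is an R annihilated in a collision involving the blockade $\bullet_k$ if and only if $[1,k-1]\in\mathcal A$, $\bullet_k$ is B, and $\tau'\ge t$. Consequently the probability that $\bullet_1$ is an R annihilated in a collision involving a blockade is $p\,(a(1-b)+w)$.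

*Proof.* Suppose the collision occurs. It occurs at time $t$, and $\bullet_k$ is alive on $[0,t)$. By Fact 1, $\bullet_1,\dots,\bullet_{k-1}$ evolve on $[0,t)$ as in $[1,k-1]$. There $\bullet_1$ is alive on $[0,t)$ and at time $t$ is at $x_k>x_{k-1}$, so it survives by Fact 2. If another R $\bullet_i$, $2\le i<k$, survived in $[1,k-1]$, it would be at $x_k$ at time $x_k-x_i<t$ while $\bullet_k$ is alive, which is impossible. So $[1,k-1]\in\mathcal A$. The right side evolves on $[0,t)$ as the one-sided process, so $\tau'\ge t$.

Conversely, under the three conditions both sides of $\bullet_k$ evolve on their own until it is hit. By Fact 2 a particle of $[1,k-1]$ reaching $x_k$ is a surviving R, so it is $\bullet_1$, at time $t$. Hence $\bullet_k$ is hit at time $\min(t,\tau')=t$, by $\bullet_1$.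

Seen from $\bullet_k$, Lemma 3 turns the conditions into "the first arrival from the left is particle number $k-1$ on that side, and $\vec\tau\le\overleftarrow{\tau}$". Summing over $k$ gives $p\,\mathbb P(\vec\tau<\infty,\vec\tau\le\overleftarrow{\tau})=p(a(1-b)+w)$. $\square$

## Conditioning on the nearest particle leaves the root $a=1$

The first attempt is the recursion of the toy case: split $\{\vec\tau<\infty\}$ according to $\bullet_{-1}$. We carry it out for atomless $\mu$. Then almost surely there are no triple collisions, because $x_k-x_i=x_j-x_k$ has probability $0$ for every $i<k<j$. All processes in this section use only $\bullet_{-1},\bullet_{-2},\dots$.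

If $\bullet_{-1}$ is R, it arrives: contribution $v$.

If $\bullet_{-1}$ is B, it must be hit, by some $\bullet_{-k}$ with $[-k,-2]\in\mathcal A$, at time $T=x_{-1}-x_{-k}$. On $[0,T)$ the indices $<-k$ evolve alone (Fact 1), by Lemma 1 the particles strictly between $\bullet_{-k}$ and $\bullet_{-1}$ are dead before $T$, and after $T$ only indices $<-k$ remain. So these evolve alone forever and send an R to $0$ with probability $a$, independently of the block: contribution $pa^2$.

If $\bullet_{-1}$ is L and survives, no R reaches $0$, by order. Let $\ell$ be the probability that it is an L and survives; by Fact 4 this is the $\ell$ of Theorem B.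

If $\bullet_{-1}$ is L and dies with an R $\bullet_{-k}$ (let $q$ be the total probability of this over $k$), the event is decided by the block $[-k,-1]$ (Fact 4). By order, a particle between the two that lived until the collision would take part in it, so all of them die before. The indices $<-k$ are shielded by $\bullet_{-k}$ and then alone. Contribution $qa$.

If $\bullet_{-1}$ is L and dies with a B $\bullet_{-k}$ at time $T=x_{-1}-x_{-k}$, the mirror of Lemma 4 says that $[-k+1,-1]\in\mathcal B$ and that the first arrival at $x_{-k}$ from the left comes at time $>T$, ties having probability $0$. At time $T$ all of $[-k,-1]$ are dead, and an R reaches $0$ exactly when that arrival time is finite. Contribution $p\,\mathbb P(\overleftarrow{\tau}<\vec\tau<\infty)=pw'$.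

Together with the list of fates of an L,
$$a=v+pa^2+qa+pw',\qquad u=\ell+q+p\bigl(b(1-a)+w'\bigr).$$
Eliminate $q$, write $a(1-u)=a(v+p)$, and use $w'=ab\overleftarrow{\alpha}$ and $1-\overleftarrow{\alpha}=\vec\alpha$. Then
$$0=av+ap-v-pa^2-pab\overleftarrow{\alpha}+a\ell+pab(1-a)+pa^2b\overleftarrow{\alpha}=(1-a)\bigl(-v+pa+pab\vec\alpha\bigr)+a\ell ,$$
that is,
$$(1-a)\bigl(v-pa(1+b\vec\alpha)\bigr)=a\ell,\qquad\text{and by reflection}\qquad(1-b)\bigl(u-pb(1+a\overleftarrow{\alpha})\bigr)=br .$$

To prove that $p>F$ implies $\theta>0$, we assume $\theta=0$, say $a=1$, and want $p\le F$. But then the first equation reads $0=\ell$ and carries no information on $p$. The values $a=b=1$, $\ell=r=0$ solve both equations for every $p,u,v,\vec\alpha,\overleftarrow{\alpha}$. The useful factor $v-pa(1+b\vec\alpha)$ is available only after division by $1-a$, and $1-a\neq0$ is what we want to show. We need an identity for $v$ that is valid without that division. As in the toy case, it comes from counting annihilating blocks.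

## One right particle in front of an annihilating block

Put an R in front of a block in $\mathcal E$. Either it flies through, and the enlarged block is in $\mathcal A$. Or it hits something. The next lemma says that what it hits always includes a blockade, and that the block then splits into independent pieces.

**Lemma 5 (key lemma).** Let $n\ge1$. The event $\{\bullet_1\text{ is R},\ [2,n]\in\mathcal E\}$ is the disjoint union of $\{[1,n]\in\mathcal A\}$ and the events $D_{k,m}$, $1<k<m\le n$, where
$$D_{k,m}=\{[1,k-1]\in\mathcal A,\ \bullet_k\text{ is B},\ [k+1,m]\in\mathcal B,\ x_k-x_1\le x_m-x_k,\ [m+1,n]\in\mathcal E\}.$$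
On $D_{k,m}$: in the process $[2,n]$ the blocks $[2,k-1]$, $[k,m]$, $[m+1,n]$ evolve separately, and in the process $[1,n]$ the particle $\bullet_1$ collides with $\bullet_k$ at time $x_k-x_1$.

For $n=3$ this can be read off. The left side consists of RRB, RRL and RBL. The first two are in $\mathcal A$. The word RBL is in $\mathcal A$ if $x_3-x_2<x_2-x_1$ and in $D_{2,3}$ if $x_2-x_1\le x_3-x_2$. With positions $0,1,3$ the second case holds: $\bullet_2$ and $\bullet_3$ alone would annihilate at time $2$, but the added R hits $\bullet_2$ at time $1$, and the L escapes.

*Proof.* Let $P$ be the process $[2,n]$ and $Q$ the process $[1,n]$. If $\bullet_1$ is an R, Fact 1 says that until the collision time of $\bullet_1$ in $Q$ the other particles evolve in $Q$ as in $P$.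

**Step 1: the listed events lie in the left side, and they are disjoint.** For $\{[1,n]\in\mathcal A\}$ the inclusion is Lemma 1. On $D_{k,m}$ the particle $\bullet_1$ is R, $[2,k-1]\in\mathcal E$ by Lemma 1, $[k,m]\in\mathcal E$ by Lemma 2, and $[m+1,n]\in\mathcal E$. By Fact 3, used twice, the three blocks evolve separately in $P$, and $[2,n]\in\mathcal E$.

Put $t=x_k-x_1$. By Fact 2, alive particles of the second and third blocks never go to the left of $x_k$, since such a particle would survive in its block. By Lemma 1, $\bullet_1$ meets no particle of the block $[2,k-1]$ evolving by itself. Hence $\bullet_1$ does not collide in $Q$ before $t$. By Lemma 2 the blockade $\bullet_k$ is alive in $P$ on $[0,x_m-x_k)\supseteq[0,t)$. So in $Q$ the particle $\bullet_1$ collides with $\bullet_k$ at time $t$, and $[1,n]\notin\mathcal A$. Finally $k$ is determined as the blockade hit by $\bullet_1$ in $Q$, and $m$ as the particle that annihilates $\bullet_k$ in $P$. So the $D_{k,m}$ are disjoint.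

For the remaining steps let $\bullet_1$ be an R, $[2,n]\in\mathcal E$ and $[1,n]\notin\mathcal A$. We must find $k,m$ such that $D_{k,m}$ holds. By the converse in Lemma 1, $\bullet_1$ collides in $Q$, at some time $t$, at $y=x_1+t$. Its partners are exactly the particles that in $P$ are alive on $[0,t)$ and located at $y$ at time $t$.

**Step 2: a blockade is involved in the collision of $\bullet_1$.** Otherwise the only partner is an L $\bullet_j$, and in $P$ no other particle alive on $[0,t)$ is at $y$ at time $t$. So in $P$ the particle $\bullet_j$ continues past $t$ and, since $[2,n]\in\mathcal E$, is annihilated at some $t'>t$ at some $y'<y$. If an R $\bullet_i$, $i\ge2$, takes part, then $x_i+t'=y'<y=x_1+t$, which is impossible since $x_i>x_1$ and $t'>t$. If a blockade takes part, it sits at $y'\in(x_1,y)$ and is alive in $P$ until $t'>t$. Then $\bullet_1$ would have hit it in $Q$ at time $y'-x_1<t$, a contradiction.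

**Step 3: finding $k$ and $m$.** Let $\bullet_k$ be the blockade involved; then $t=x_k-x_1$. In $P$ it is alive on $[0,t)$ and is annihilated at some $t'\ge t$. An R $\bullet_i$, $2\le i<k$, cannot take part in that, because then $t'=x_k-x_i<t$. So in $P$ exactly $\bullet_k$ and some L $\bullet_m$, $k<m\le n$, annihilate each other, and $x_m-x_k=t'\ge t=x_k-x_1$.

**Step 4: $[1,k-1]\in\mathcal A$.** In $Q$ the blockade $\bullet_k$ is alive on $[0,t)$, so $\bullet_1,\dots,\bullet_{k-1}$ evolve on $[0,t)$ as in $[1,k-1]$ (Fact 1). There $\bullet_1$ is alive on $[0,t)$ and at time $t$ is at $x_k>x_{k-1}$, so it survives (Fact 2). If another R $\bullet_i$, $2\le i<k$, survived in $[1,k-1]$, then in $Q$ it would be at $x_k$ at time $x_k-x_i<t$ with $\bullet_k$ alive, a contradiction.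

**Step 5: $[k+1,m]\in\mathcal B$.** In $P$ both $\bullet_k$ and $\bullet_m$ are alive on $[0,t')$. By Fact 1, applied to $\bullet_k$ and then to $\bullet_m$, the particles $\bullet_{k+1},\dots,\bullet_m$ evolve on $[0,t')$ as in $[k+1,m]$. At time $t'$ the particle $\bullet_m$ is at $x_k<x_{k+1}$, so it survives in $[k+1,m]$ (Fact 2). Another L $\bullet_j$, $k<j<m$, surviving there would in $P$ be at $x_k$ at time $x_j-x_k<t'$ with $\bullet_k$ alive, a contradiction.

**Step 6: $[m+1,n]\in\mathcal E$.** We show that in $P$ the particles $\bullet_2,\dots,\bullet_m$ die among themselves. By Fact 1, $\bullet_2,\dots,\bullet_{k-1}$ evolve on $[0,t')$ as in $[2,k-1]$, and by Lemma 1 for $[1,k-1]$ with $y=x_k$ they are annihilated among themselves before $t\le t'$. By Fact 1, $\bullet_{k+1},\dots,\bullet_{m-1}$ interact before $t'$ only among themselves. One of them alive on $[0,t')$ would by order be squeezed to $x_k$ at time $t'$ and take part in the collision of $\bullet_k$ and $\bullet_m$, which involves only these two. Hence all are annihilated before $t'$. So in $P$ no collision joins $\bullet_2,\dots,\bullet_m$ to the rest, and $\bullet_{m+1},\dots,\bullet_n$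 evolve as in $[m+1,n]$. Since $[2,n]\in\mathcal E$, also $[m+1,n]\in\mathcal E$.

Steps 3 to 6 show that $D_{k,m}$ holds. $\square$

## The identities for $v$ and $u$, and the value of $\sigma$

**Proposition 6.** In $[0,\infty]$: $\;vE=a+p\,w\,E$ and $uE=b+p\,w'E$.

*Proof.* The purpose is to sum the probabilities in Lemma 5 over $n\ge1$. The left side gives $\sum_{n\ge1}v\,e_{n-1}=vE$. The events $\{[1,n]\in\mathcal A\}$ give $a$ by Lemma 3. For $D_{k,m}$ take $\bullet_k$ as origin and put $i=k-1$, $j=m-k$. The first four conditions have probability
$$p\,\mathbb P\bigl([-i,-1]\in\mathcal A,\ [1,j]\in\mathcal B,\ -x_{-i}\le x_j\bigr).$$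
By Lemma 3 the event in this display says that the first arrivals at $0$ are $\bullet_{-i}$ from the left and $\bullet_j$ from the right, and that $\vec\tau\le\overleftarrow{\tau}$. The last condition $[m+1,n]\in\mathcal E$ is independent of the others and has probability $e_{n-m}$. Summing over $i,j\ge1$ and $n-m\ge0$ gives $p\,w\,E$. The second identity is the first one for the reflected system, which has the same $e_n$. $\square$

**Proposition 7.** (a) $pE\le1$. (b) If $\theta>0$, then $pE=1$.

*Proof.* **Step 1: a formula for blocks in which only blockades survive.** Let $g_n=\mathbb P([1,n]\in\mathcal G)$, $g_0=1$. The survivors of $[1,n]$ are exactly blockades at $i_1<\dots<i_r$ if and only if $\bullet_{i_1},\dots,\bullet_{i_r}$ are blockades and each of the $r+1$ (possibly empty) complementary blocks is in $\mathcal E$. The "if" part is Fact 3 applied repeatedly, since neither a block in $\mathcal E$ nor a single B has moving survivors. The "only if" part is Fact 1 with $T=\infty$ at the surviving blockades. Hence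
$$g_n=\sum_{r\ge0}p^r\sum_{l_0+\dots+l_r=n-r}e_{l_0}\cdots e_{l_r},\qquad\sum_{n\ge0}g_nz^n=\sum_{r\ge0}E(z)\bigl(pzE(z)\bigr)^r, \tag{4}$$
where $E(z)=\sum_ne_nz^n\ge1$ for $z\in[0,1]$, and $E(1)=E$.

**Step 2: proof of (a).** For $z\in(0,1)$ the left side of the second formula in (4) is at most $1/(1-z)<\infty$, so the geometric series converges and $pzE(z)<1$. Let $z\uparrow1$; monotone convergence gives $pE\le1$.

**Step 3: if $a,b<1$, then $\sum_ng_n=\infty$.** The purpose is to bound the influence of surviving moving particles. In $[1,n]$ let $i$ be the largest index of a surviving L ($0$ if none) and $j$ the smallest index of a surviving R ($n+1$ if none). Then $i<j$, since otherwise these two would meet. By Fact 1 with $T=\infty$, $\bullet_i$ is an L surviving in $[1,i]$, $\bullet_j$ is an R surviving in $[j,n]$, and $[i+1,j-1]\in\mathcal G$, because a moving survivor between them would be an L of index $>i$ or an R of index $<j$. Conditions on empty blocks are void. Let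
$$l_i=\mathbb P(\bullet_i\text{ is an L surviving in }[1,i]),\qquad r_k=\mathbb P(\bullet_1\text{ is an R surviving in }[1,k]),\qquad l_0=r_0=1 .$$
With $k=n-j+1$, the union bound and independence of disjoint blocks give
$$1\le\sum_{i,k\ge0,\ i+k\le n}l_i\,r_k\,g_{n-i-k}. \tag{5}$$
Now suppose $\bullet_i$ is an L surviving in $[1,i]$, and let $i_1<\dots<i_q=i$ be all surviving L's of $[1,i]$, with $i_0=0$. By Fact 1 each block $[i_{h-1}+1,i_h]$ evolves as by itself, and $\bullet_{i_h}$ is its only surviving L. So each $[i_{h-1}+1,i_h]\in\mathcal B$. Summing over all choices, Lemma 3 gives $\sum_il_i\le\sum_{q\ge0}b^q=\frac1{1-b}<\infty$, and likewise $\sum_kr_k\le\frac1{1-a}<\infty$. If $\sum_ng_n$ were finite, then $g_n\to0$. Since $g_n\le1$ and $\sum_{i,k}l_ir_k<\infty$, dominated convergence would make the right side of (5) tend to $0$, a contradiction.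

**Step 4: proof of (b).** If $\theta>0$, then $a,b<1$ by (3). Letting $z\uparrow1$ in (4), $\infty=\sum_ng_n=\sum_{r\ge0}E\,(pE)^r$. Since $E\le1/p<\infty$, the series can diverge only if $pE\ge1$. With (a), $pE=1$. $\square$

By Proposition 7(a), $E\in[1,1/p]$ is finite. Dividing Proposition 6 by $E$ gives
$$v=a(\sigma+pb\vec\alpha),\qquad u=b(\sigma+pa\overleftarrow{\alpha}),\qquad p\le\sigma\le1,\qquad\theta>0\Rightarrow\sigma=p. \tag{6}$$
With (3) this is part 1 of Theorem B. Unlike the equations of the recursion, (6) says something when $a=1$: then $v=\sigma+pb\vec\alpha\ge p(1+b\vec\alpha)$.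

## The sign of two linear expressions: Theorem A and Theorem B.2

**Step 1: the condition $p>F$ in linear form.** Let $F_1,F_2$ be the two entries of the maximum. The denominator of $F_1$ is at least $2\lambda>0$, since $\vec\alpha\le1$ and $\overleftarrow{\alpha}\ge0$. Multiplying it out,
$$p>F_1\iff p(1+\overleftarrow{\alpha}-\vec\alpha)+\vec\alpha>v(2+\hat\alpha).$$
The left side is $p(1+\overleftarrow{\alpha})+(1-p)\vec\alpha=p(1+\overleftarrow{\alpha})+(u+v)\vec\alpha$, and $2+\hat\alpha=1+\vec\alpha+\overleftarrow{\alpha}$. The terms $v\vec\alpha$ cancel, and the condition becomes $\Delta_1<0$, where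
$$\Delta_1:=v(1+\overleftarrow{\alpha})-u\vec\alpha-p(1+\overleftarrow{\alpha}).$$
In the same way $p=F_1\iff\Delta_1=0$ and $p<F_1\iff\Delta_1>0$. By reflection the same holds for $F_2$ with $\Delta_2:=u(1+\vec\alpha)-v\overleftarrow{\alpha}-p(1+\vec\alpha)$.

**Step 2: inserting the identities.** By (6),
$$\Delta_1=a(\sigma+pb\vec\alpha)(1+\overleftarrow{\alpha})-b(\sigma+pa\overleftarrow{\alpha})\vec\alpha-p(1+\overleftarrow{\alpha}).$$
The two terms $pab\,\vec\alpha\,\overleftarrow{\alpha}$ cancel, and $pab\vec\alpha-b\sigma\vec\alpha=-b\vec\alpha(\sigma-pa)$. So
$$\Delta_1=(\sigma a-p)(1+\overleftarrow{\alpha})-b\vec\alpha(\sigma-pa),\qquad\Delta_2=(\sigma b-p)(1+\vec\alpha)-a\overleftarrow{\alpha}(\sigma-pb). \tag{7}$$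

**Step 3: if $\theta=0$, then $p\le F$.** By (3), $a=1$ or $b=1$. If $a=1$, then (7) gives $\Delta_1=(\sigma-p)(1+\overleftarrow{\alpha}-b\vec\alpha)\ge0$, because $\sigma\ge p$ and $b\vec\alpha\le1$. So $p\le F_1\le F$. If $b=1$, by reflection $p\le F_2\le F$. This is the conjectured implication $p>F\Rightarrow\theta>0$.

**Step 4: if $\theta>0$, then $p>F$.** Now $a,b<1$ and $\sigma=p$, so (7) gives $\Delta_1=-p(1-a)(1+\overleftarrow{\alpha}+b\vec\alpha)<0$. By reflection $\Delta_2<0$. Hence $p>F_1$ and $p>F_2$. Theorem A is proved. $\square$

**Step 5: separating $p=F$ from $p<F$ (Theorem B.2).** Let $\theta=0$, say $a=1$; the case $b=1$ is symmetric. By (1), $1+\overleftarrow{\alpha}-b\vec\alpha\ge\overleftarrow{\alpha}>0$. If $\sigma>p$, then $\Delta_1>0$, so $p<F_1\le F$. If $\sigma=p$, then $\Delta_1=0$ and $\Delta_2=-p(1-b)(1+\vec\alpha+a\overleftarrow{\alpha})\le0$, so $p=F_1$ and $p\ge F_2$, that is, $p=F$. The three cases ($\theta>0$), ($\theta=0$, $\sigma=p$), ($\theta=0$, $\sigma>p$) are exhaustive and lead to $p>F$, $p=F$, $p<F$ respectively. Since these conclusions exclude each other, the implications are equivalences. By (6), $\sigma>p$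 forces $\theta=0$, so the third case is just $\sigma>p$. $\square$

## Solving for $(a,b)$, continuity, and explicit bounds: Theorem B.3–B.5

**Formulas in the fixation region (B.3).** If $p>F$, then $\sigma=p$ and (6) becomes $pa(1+b\vec\alpha)=v$, $pb(1+a\overleftarrow{\alpha})=u$. The second equation gives $b=\frac{u/p}{1+a\overleftarrow{\alpha}}$. Putting this in the first and multiplying by $(1+a\overleftarrow{\alpha})/p$,
$$a\Bigl(1+a\overleftarrow{\alpha}+\frac up\vec\alpha\Bigr)=\frac vp(1+a\overleftarrow{\alpha}),\quad\text{i.e.}\quad\overleftarrow{\alpha}a^2+\Bigl(1+\frac up\vec\alpha-\frac vp\overleftarrow{\alpha}\Bigr)a-\frac vp=0 .$$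
The leading coefficient is $\overleftarrow{\alpha}>0$ and the constant term is negative, so there is exactly one positive root. If $\hat\alpha=0$, then $\vec\alpha+\overleftarrow{\alpha}=1$. Adding the two equations gives $1-p=p(a+b+ab)$, i.e. $(1+a)(1+b)=1/p$. $\square$

**Continuity (B.4).** By Lemma 3, each of $a,b,w,w'$ is a countable sum of nonnegative terms; for instance $w=\sum_{i,j\ge1}\mathbb P([-i,-1]\in\mathcal A,[1,j]\in\mathcal B,-x_{-i}\le x_j)$. Each term is a finite sum, over velocity assignments, of a monomial in $u,v,p$ times a probability that concerns the spacings only and does not depend on $(p,\lambda)$. So each term is continuous in $(p,\lambda)$, and $a,b,w,w'$ are lower semicontinuous, being suprema of continuous partial sums. Let $(p_n,\lambda_n)\to(p_0,\lambda_0)$, with subscripts for the evaluation point.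

Suppose first that $p_0\ge F$ at the limit point. Then $\sigma_0=p_0$ by B.2. By (6), $v=\sigma a+pw$. Since $\sigma_n\ge p_n$, this gives $p_n(a_n+w_n)\le v_n$, so $\limsup(a_n+w_n)\le v_0/p_0=a_0+w_0$. Together with $\liminf a_n\ge a_0$ and $\liminf w_n\ge w_0$ this forces $a_n\to a_0$ and $w_n\to w_0$. By reflection $b_n\to b_0$ and $w'_n\to w'_0$. Since $a,b>0$, the quantities $\vec\alpha=w/(ab)$, $\overleftarrow{\alpha}=w'/(ab)$ and $\hat\alpha=\vec\alpha+\overleftarrow{\alpha}-1$ are continuous at the limit point, and so is $\theta=(1-a)(1-b)$.

Suppose next that $\theta_0=0$, say $a_0=1$. Lower semicontinuity and $a_n\le1$ give $a_n\to1$, so $\theta_n\to0$. The case $b_0=1$ is symmetric.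

By Theorem A every point is of at least one of these two kinds. So $\theta$ is continuous on $(0,1)^2$, and $\{p>F\}=\{\theta>0\}$ is open. $\square$

**Explicit bounds (B.5).** Suppose $\theta=0$. If $a=1$, then $v=\sigma+pb\vec\alpha>p$, because $\sigma\ge p$ and $b\vec\alpha>0$. So $\lambda(1-p)>p$, i.e. $p<\frac\lambda{1+\lambda}\le\frac m{1+m}$. If $b=1$, the same holds with $1-\lambda$ for $\lambda$. Hence $p\ge\frac m{1+m}$ implies $\theta>0$.

Suppose $\theta>0$, so $\sigma=p$ and $a,b<1$. We show that $p$ exceeds each of the three numbers.

- From $v=pa(1+b\vec\alpha)<2p$ we get $p>\frac\lambda{2+\lambda}$, and by reflection $p>\frac{1-\lambda}{2+(1-\lambda)}$. So $p>\frac m{2+m}$.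
- From $u=pb(1+a\overleftarrow{\alpha})\ge pb$ and $v=pa(1+b\vec\alpha)<p+pb\le p+u$ we get $(2\lambda-1)(1-p)=v-u<p$, i.e. $p>\frac{2\lambda-1}{2\lambda}$. By reflection the same holds with $1-\lambda$ for $\lambda$, so $p>\frac{2m-1}{2m}$.
- Adding the two identities, $1-p=p\bigl(a+b+ab(1+\hat\alpha)\bigr)<p(3+\hat\alpha)$, i.e. $p>\frac1{4+\hat\alpha}$.

As $m\to1$, $\frac m{1+m}\to\frac12$ and $\frac{2m-1}{2m}\to\frac12$, while $\frac m{2+m}\to\frac13$ and $\frac1{4+\hat\alpha}\le\frac14$. So both thresholds tend to $\frac12$. $\square$

## The fate of moving particles: Theorem B.6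

By Fact 4 the fate of an R does not depend on the particles to its left, so we consider $\bullet_1$ in the process on $\bullet_1,\bullet_2,\dots$. The probability that it is an R annihilated in a collision involving a blockade is $p(a(1-b)+w)$ by Lemma 4. It remains to treat two-body collisions with an L, and for this we use the key lemma once more, with a block in $\mathcal B$ in place of a block in $\mathcal E$.

For $n\ge2$ let $S_n$ be the event that in $[1,n]$ the particle $\bullet_1$ is an R, $\bullet_n$ is an L, and they annihilate each other in a two-body collision. By the mirror of Fact 4, applied to $\bullet_n$, the same event for the process on $\bullet_1,\bullet_2,\dots$ equals $S_n$. So $s=\sum_{n\ge2}\mathbb P(S_n)$.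

**Lemma 8.** For $n\ge2$, the event $\{\bullet_1\text{ is R},\ [2,n]\in\mathcal B\}$ is the disjoint union of $S_n$ and the events $D'_{k,m}$, $1<k<m<n$, where
$$D'_{k,m}=\{[1,k-1]\in\mathcal A,\ \bullet_k\text{ is B},\ [k+1,m]\in\mathcal B,\ x_k-x_1\le x_m-x_k,\ [m+1,n]\in\mathcal B\}.$$

For $n=2$ the lemma says that RL is the only case. For $n=4$ and the word RBLL, with $[2,4]\in\mathcal B$, we get $D'_{2,3}$ if $x_2-x_1\le x_3-x_2$, and otherwise $\bullet_3$ removes $\bullet_2$ first and $\bullet_1$ meets $\bullet_4$, which is $S_4$.

*Proof.* **Step 1: $S_n$ lies in the left side.** Let $t$ be the collision time. On $[0,t)$ the particles $\bullet_2,\dots,\bullet_{n-1}$ are shielded by $\bullet_1$ and $\bullet_n$. One of them alive on $[0,t)$ would by order take part in the collision. So they are annihilated among themselves before $t$ without meeting $\bullet_n$. Since $\bullet_1$ is alive on $[0,t)$, indices $\ge2$ evolve on $[0,t)$ as in $[2,n]$. So in $[2,n]$ only $\bullet_n$ is left shortly before $t$, and it never collides. Hence $[2,n]\in\mathcal B$.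

**Step 2: covering.** Let $\bullet_1$ be R and $[2,n]\in\mathcal B$. By the mirror of Lemma 1, $[2,n-1]\in\mathcal E$ and $\bullet_n$ never collides in $[2,n]$. Apply Lemma 5 to $[1,n-1]$.

Suppose $[1,n-1]\in\mathcal A$. Neither $\bullet_1$ in $[1,n-1]$ nor $\bullet_n$ in $[2,n]$ meets any of $\bullet_2,\dots,\bullet_{n-1}$, which in both processes evolve as in $[2,n-1]$. In $[1,n]$ they also evolve so until $\bullet_1$ or $\bullet_n$ collides. Hence $\bullet_1$ and $\bullet_n$ move freely until they meet each other. A third particle alive up to that time would by order be at the same place, hence would be met by $\bullet_1$ in $[1,n-1]$, which is excluded (and an R of index $\ge2$ is never at the place of $\bullet_1$). So the collision is two-body and $S_n$ holds.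

Otherwise the conditions of some $D_{k,m}$ hold for $[1,n-1]$, with $m\le n-1$. In $[2,n]$ the particle $\bullet_n$ never collides and the others evolve as in $[2,n-1]$, in which the blocks $[2,m]$ and $[m+1,n-1]\in\mathcal E$ evolve separately (Lemma 5). So $\bullet_n$ meets no particle of $[m+1,n-1]$ evolving by itself, and therefore never collides in $[m+1,n]$. By the converse in the mirror of Lemma 1, $[m+1,n]\in\mathcal B$, and $D'_{k,m}$ holds.

**Step 3: $D'_{k,m}$ lies in the left side.** By the mirror of Lemma 1, $[m+1,n-1]\in\mathcal E$, so the conditions of $D_{k,m}$ hold for $[1,n-1]$. By Lemma 5, $\bullet_1$ is R, $[2,n-1]\in\mathcal E$, and in $[2,n-1]$ the blocks $[2,k-1]$, $[k,m]$, $[m+1,n-1]$ evolve separately. Put $t=x_k-x_1\le t'=x_m-x_k$. We check that in $[2,n]$ the particle $\bullet_n$ meets nobody. At times $s\le t'$ it is at $x_n-s>x_m-t'=x_k$.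

- Alive particles of $[k,m]$ at a time $s<t'$ are at positions $\le x_m-s<x_n-s$. At time $t'$ the last two, $\bullet_k$ and $\bullet_m$, die at $x_k<x_n-t'$ (Lemma 2).
- Particles of $[2,k-1]$ are dead before $t\le t'$ (Lemma 1) and stay at positions $\le x_{k-1}<x_k$ while alive (Fact 2).
- Particles of $[m+1,n-1]$ are not met, because $\bullet_n$ never collides in $[m+1,n]\in\mathcal B$.

Hence $\bullet_n$ never collides in $[2,n]$, and $[2,n]\in\mathcal B$ by the converse in the mirror of Lemma 1.

**Step 4: disjointness.** On $D'_{k,m}$ consider the process $[1,n]$. At times $s\le t$ the particle $\bullet_n$ is at $x_n-s>x_k\ge x_1+s$, so it does not meet $\bullet_1$. It does not meet the other particles by Step 3, since until $\bullet_1$ collides they evolve as in $[2,n]$, hence as in $[2,n-1]$. So up to time $t$ it does not interfere, and by Lemma 5 for $[1,n-1]$ the particle $\bullet_1$ collides with the blockade $\bullet_k$ at time $t$. Thus $S_n$ fails. The $D'_{k,m}$ are disjoint because the $D_{k,m}$ for $[1,n-1]$ are. $\square$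

**Computation of $s$, $r$ and $\ell$.** Sum the probabilities in Lemma 8 over $n\ge2$, as in Proposition 6. The left side gives $vb$, and the events $D'_{k,m}$ give $p\,w\,b$, with $b=\sum_h\mathbb P([1,h]\in\mathcal B)$ for the last block. So $vb=s+pwb$. By (6), $v-pw=\sigma a$, hence
$$s=b(v-pw)=\sigma ab .$$
An R that is annihilated is annihilated either in a collision involving a blockade or in a two-body collision with an L. Therefore
$$r=v-s-p\bigl(a(1-b)+w\bigr)=\sigma a-\sigma ab-pa(1-b)=a(1-b)(\sigma-p),$$
and $\ell=b(1-a)(\sigma-p)$ by reflection. When $p\ge F$, Theorem B.2 gives $\sigma=p$, so $r=\ell=0$: each given particle has probability $0$ of being a moving particle that survives, and almost surely none does. $\square$
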